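# Trivial handles can lower the crossing number of a handlebody link

## 1. Additivity under one-sum: a guess and its first tests

Put two handlebody links on the two sides of a sphere and let one component of the first touch one component of the second along a disk. How many crossings does the union need? The answer one would first guess is the sum of the two crossing numbers. In particular, if the second piece is an unknotted handlebody, the guess says that attaching it changes nothing. We make this precise, test it, and then see that it is false, even for unknotted second pieces. We work in the PL category throughout.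

**Definition 1.1 (handlebody links, spines, crossing number).** A handlebody link $\mathrm{HL}$ is a union of finitely many disjoint handlebodies of positive genus in $S^3$, up to ambient isotopy. It is non-split if no $2$-sphere disjoint from it has components of $\mathrm{HL}$ on both sides; all our links are non-split. A spine of $\mathrm{HL}$ is a spatial graph whose regular neighborhood is $\mathrm{HL}$. The crossing number $c(\mathrm{HL})$ is the minimum number of crossings over all diagrams of all spines of $\mathrm{HL}$.

Write $O_k$ for the trivial handlebody-knot of genus $k$, a regular neighborhood of a planar graph; so $c(O_k)=0$. For instance, $O_2$ has a planar theta graph as a spine, and also a planar handcuff graph (two circles joined by an arc): contracting one edge turns either into a figure eight. So one handlebody has spines that are different graphs, and the minimum runs over all of them.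

**Definition 1.2 (reducible links, one-sums).** $\mathrm{HL}$ is reducible if some $2$-sphere $S^2\subset S^3$ meets $\mathrm{HL}$ transversally in one incompressible disk $D$ of $\mathrm{HL}$ (that is, $\partial D$ bounds no disk in $\partial\mathrm{HL}$). Let $B_1,B_2$ be the closures of the components of $S^3\setminus S^2$ and $\mathrm{HL}_i=\mathrm{HL}\cap B_i$, and let $h_i$ be the component of $\mathrm{HL}_i$ that contains $D$. We write
$$\mathrm{HL}=(\mathrm{HL}_1,h_1)\,\#_1\,(\mathrm{HL}_2,h_2)$$
and call $\mathrm{HL}_1,\mathrm{HL}_2$ the factors.

**Conjecture 1.3.** $c\big((\mathrm{HL}_1,h_1)\,\#_1\,(\mathrm{HL}_2,h_2)\big)=c(\mathrm{HL}_1)+c(\mathrm{HL}_2)$.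

The question, prove or disprove this, comes from Giovanni Bellettini, Maurizio Paolini, Yi-Sheng Wang, "Numerical irreducibility criteria for handlebody links", arXiv:2002.05974 (2020).

**Remark 1.4 (one inequality).** The inequality $\le$ always holds. The ball $B_2$ meets $\mathrm{HL}_1$ exactly in $D\subset\partial h_1$. Shrink $B_2$ inside itself to a thin ball lying on $D$, and slide $D$ over the connected surface $\partial h_1$. By an ambient isotopy preserving $\mathrm{HL}_1$, the ball $B_2$ becomes a tiny ball beside an edge of the spine of $h_1$ in a minimal diagram of $\mathrm{HL}_1$, projecting into a region of the diagram next to that edge. With the roles exchanged, and the region chosen to be the unbounded one (allowed, since a diagram may be regarded on the sphere), we may picture $\mathrm{HL}_2\subset B_2$ as a minimal diagram together with a short arc, without crossings, from an edge of the spine of $h_2$ to $D$. An orientation-preserving homeomorphism of $\partial B_2$ that preserves $D$ is isotopic to the identity through such homeomorphisms, so the two pictures fit together. The second diagram, drawn small in a region of the first and joined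 to it by an arc without crossings, is a diagram of a spine of the one-sum.

So only "$\ge$" is in doubt. To test it we need a lower bound. A *meridian* of an edge of a spatial graph is a small loop around the edge.

**Lemma 1.5 (meridian count).** Let $\mathcal G_0\subset S^3$ be a spatial graph and $C$ a knot disjoint from it, and take a diagram of $\mathcal G_0\cup C$. Let $k^-$ (resp. $k^+$) be the number of crossings at which $C$ passes under (resp. over) $\mathcal G_0$. Then the free homotopy class of $C$ in $S^3\setminus\mathcal G_0$ is that of a product of $k^-$ conjugates of elements (meridian of an edge of $\mathcal G_0$)$^{\pm1}$, and also of a product of $k^+$ such conjugates. The crossings counted by $k^-$ and $k^+$ are distinct.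

*Proof.* Raise $C$ vertically until it lies above $\mathcal G_0$. The track of this motion is a (singular) annulus that meets $\mathcal G_0$ transversely in exactly $k^-$ points, one for each crossing where $C$ passes under $\mathcal G_0$. Self-intersections of the track are harmless, since we only care about the complement of $\mathcal G_0$. Remove a small disk around each of the $k^-$ points. In the fundamental group of an annulus with $k^-$ holes, one boundary curve is a product of conjugates of the other boundary curves with signs. The raised curve lies in a half-space missing $\mathcal G_0$, so it is null-homotopic, and the circles around the holes are meridians. Lowering $C$ gives the statement for $k^+$. At a given crossing $C$ is either under or over. $\square$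

**Example 1.6 (both factors trivial).** $(O_j,O_j)\#_1(O_k,O_k)=O_{j+k}$ (by Remark 1.4 with planar diagrams), and $0=0+0$.

**Example 1.7 (circles around one edge).** Let $V=O_g$, $g\ge1$, be a neighborhood of a planar graph, $e$ an edge on a cycle of this graph, and let $H_{g,n}$ be $V$ together with $n$ thin parallel circles around $e$. For $g=n=1$ this is the Hopf link. A diagram with $2n$ crossings is obvious. Conversely, every circle has linking number $\pm1$ with a cycle in $V$, so it is not null-homotopic in the complement of $V$. By Lemma 1.5, $k^\pm\ge1$ for each circle in every diagram, so $c(H_{g,n})=2n$. The link is non-split, since a circle separated from $V$ by a sphere would not link $V$. Attaching planar handles to $V$ gives $(H_{g,n},V)\#_1(O_k,O_k)=H_{g+k,n}$, again of crossing number $2n=2n+0$. So the guess passes.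

In Example 1.7 each circle costs the least possible amount, two crossings. To break the guess we shall look for circles that cost more, and become cheaper when handles are added.

## 2. Deleting a handle, and where this stops working

Suppose the second factor is $O_k$. The sensible way to prove $c(\mathrm{HL}_1\#_1O_k)\ge c(\mathrm{HL}_1)$ is to take a minimal diagram of the sum and delete the trivial handles. If the spine in the diagram has an edge dual to the cutting disk $D$, this works: erase that edge and the part of the spine in $O_k$; what remains is a diagram of a spine of $\mathrm{HL}_1$. But the spine is arbitrary, and $D$ need not be dual to any edge. In the theta spine of $O_2$, for instance, no edge is dual to a separating disk, since removing an edge does not disconnect the theta.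

One can try to repair this in the fundamental group. Let $V$ be the component of $\mathrm{HL}_1$ that receives the handles. We shall see in Section 7 that adding handles can be done by drilling: remove from $V$ open neighborhoods of disjoint proper arcs $\kappa_i$ which are *simultaneously boundary-parallel*, meaning that there are disjoint disks $\delta_i\subset V$ with $\partial\delta_i=\kappa_i\cup\tau_i$, $\tau_i\subset\partial V$. Call the result $V^s$. The exterior of $V^s$ is the exterior of $V$ with the tubes $N(\kappa_i)$ added, and pushing the core of each tube across $\delta_i$ to $\tau_i$ retracts its fundamental group to that of the exterior of $V$. So count crossings by Lemma 1.5 for $V^s$, and push the result to $V$.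

What happens to the meridian $\partial u$ of an edge, where $u\subset V^s$ is the dual disk? It goes to a closed curve on $\partial V$ in which every passage along $\kappa_i$ is replaced by a passage along $\tau_i$. This curve is homotopic in $V$ to $\partial u$ (use $\delta_i$), so it is trivial in $\pi_1(V)$. But *it need not be simple*. It need not bound an embedded disk in $V$, and it may be expensive as a product of curves that do. This is the exact point at which the argument stops, and it is where the counterexample enters.

**Definition 2.1.** For a handlebody $V$, a *$V$-meridian* is a simple closed curve on $\partial V$ that bounds a properly embedded disk in $V$ (inessential curves allowed). For example, if $V$ is a neighborhood of a graph, the boundaries of the disks dual to the edges are $V$-meridians.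

**From surfaces to disks.** Let $V,W$ be the two sides of a Heegaard splitting of $S^3$, $\Sigma=\partial V=\partial W$. Let $F\subset V$ be a proper pair of pants with $\partial F=\lambda\cup c_1\cup c_2$, where $c_1,c_2$ bound disks in $W$ that meet a spine of $W$ once each. If we drill $V$ along two arcs $\kappa_1,\kappa_2\subset F$ that cut $F$ into a disk $u$, then $u\subset V^s$, and some spine of $V^s$ meets $u$ once. Thus $\lambda$ bounds a disk (namely $F$ together with the two disks in $W$) that meets the spines of $V^s$ and $W$ in $1+1+1=3$ points, and a curve $\lambda$ placed between $V$ and $W$ can be drawn as a circle around three strands: $6$ crossings. If before the drilling $\lambda$ is not a product of three conjugates of the available meridians, each of $k^\pm$ is at least $4$, and the curve costs $8$. The whole proof arranges $6<8$. Two simpler choices give no saving.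

**Observation 2.2 (an annulus gives no saving).** Let $F\subset V$ be a proper annulus with $\partial F=\lambda\cup c$. Either $\lambda$ is a $V$-meridian, or $\lambda$ is conjugate in $\pi_1(\Sigma)$ to a product of a conjugate of $c^{\pm1}$ and a conjugate of $\nu^{\pm1}$, $\nu$ a $V$-meridian. So $\lambda$ is a product of at most two factors already in $V$, the same count that drilling the annulus into a disk would give. Indeed, if $F$ is compressible, compressing it gives two disks, one bounded by $\lambda$. If $F$ is incompressible, a textbook fact gives a boundary-compressing disk $\delta$ with $\partial\delta=\kappa\cup\tau$, where $\kappa=\delta\cap F$ is a spanning arc of $F$ and $\tau=\delta\cap\Sigma$. Cut $F$ along $\kappa$ and glue in two parallel copies of $\delta$. The result is a proper disk whose boundary $\nu$ runs along $\lambda$, then $\tau$, then $c^{\pm1}$, then $\tau^{-1}$. So $\lambda$ is $\nu$ times a conjugate of $c^{\mp1}$, up to conjugation.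

**Observation 2.3 (unobstructed pants give no saving).** Let $F$ be a pair of pants as above, $\kappa_i$ an arc of $F$ from $\lambda$ to $c_i$, and suppose the disjoint disks $\delta_1,\delta_2$ meet $F$ only in $\kappa_1,\kappa_2$. Cut $F$ along $\kappa_1\cup\kappa_2$ and glue in two parallel copies of each $\delta_i$. This gives a proper disk in $V$ with simple boundary $\nu$, and reading along $\nu$ gives $\nu=\lambda'\,x_2\,\lambda''\,x_1$, where $\lambda=\lambda'\lambda''$ and $x_i$ is $c_i^{\pm1}$ conjugated by the path $\tau_i$. Hence $\lambda=\nu\cdot x_1^{-1}\cdot(\lambda''^{-1}x_2^{-1}\lambda'')$ is a product of three factors, and again nothing is gained.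

So we need pants $F$ whose arcs $\kappa_i$ are boundary-parallel in $V$ only through disks that $F$ itself blocks; and we must prove that no other disk does the job. There is a second issue. The curve $\lambda$ might be cheap with respect to some unexpected spine of $W$. To control this we add many copies of a pants decomposition of $\Sigma$ by $W$-meridians: a spine of $W$ not dual to it pays for that.

**Theorem 2.4.** *There are a constant $s$ and non-split handlebody links $\mathrm{HL}_1^{(m)}$ ($m\ge1$), each with a distinguished component $V$ of genus $5$, such that*
$$c\big(\mathrm{HL}_1^{(m)}\big)\ge 56m,\qquad c\big((\mathrm{HL}_1^{(m)},V)\,\#_1\,(O_2,O_2)\big)\le 54m+s,$$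
*where the sum is also non-split. For $m>s/2$ Conjecture 1.3 fails for this sum, and the defect $c(\mathrm{HL}_1)+c(\mathrm{HL}_2)-c(\mathrm{HL}_1\#_1\mathrm{HL}_2)\ge 2m-s$ is unbounded.*

Conventions: paths are composed from left to right; $\langle\langle\cdot\rangle\rangle$ denotes normal closure; an element of a free group is *primitive* if it belongs to a free basis (in $F(a,b)$, $ab$ is primitive; $a^2$ is not, since its class in $\mathbb Z^2$ is divisible by $2$).

## 3. A genus-five Heegaard splitting from two trefoils

We build $V=N_1\cup Z\cup N_2$, where $N_1,N_2$ are genus-two handlebodies made from trefoil exteriors and $Z$ is a solid torus between them. The trefoils will make certain curves far from primitive, and $Z$ is placed so that a commutator appears in $W$.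

**Step 1: the pieces of $S^3$.** Let $S\subset S^3$ be a sphere with trefoils $T_1,T_2$ on its two sides. Join the solid tori $N(T_1),N(T_2)$ by a $1$-handle $n$ that meets $S$ in one cocore $n_0$. Write $n_0\times[-1,1]\subset n$ and $S\times[-1,1]$ for product neighborhoods, with $T_1$ on the $-1$ side. Put
$$D_0=S\setminus\mathrm{int}\,n_0,\quad B_0=D_0\times[-1,1],\quad E=D_0\times\{-1\},\quad E'=D_0\times\{1\}.$$
Cutting the exterior of $N(T_1)\cup n\cup N(T_2)$ along $B_0$ gives two pieces $X_1\supset E$ and $X_2\supset E'$. The complement of $X_i$ is $N(T_i)$ with a ball attached by a $1$-handle, so $X_i$ is homeomorphic to the trefoil exterior.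

Let $Q_1,Q_2$ be the parts of $N(T_1)\cup n\cup N(T_2)$ on the $T_1$-side and the $T_2$-side of $n_0\times\{1\}$. Both are solid tori, and $S^3=X_1\cup B_0\cup X_2\cup Q_1\cup Q_2$.

**Step 2: moving a core of $Q_1$ to the other side.** Let $\ell$ be a core of $N(T_1)$, hence of $Q_1$. Let $s_0\subset Q_1$ be an arc from a point of $\partial n_0\times\{0\}$ to $\ell$, vertical in $Q_1\setminus\mathrm{int}N(\ell)\cong T^2\times I$. Put
$$Z=B_0\cup N(s_0\cup\ell),\qquad \hat V=X_1\cup_EZ\cup_{E'}X_2,\qquad U_0=S^3\setminus\mathrm{int}\,\hat V.$$
$Z$ is a ball with a solid torus attached along a disk, so it is a solid torus. Furthermore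
$$U_0=\big(Q_1\setminus N(s_0\cup\ell)\big)\cup_{n_0\times1}Q_2 ,$$
and the first piece is $T^2\times I$ minus a vertical arc, i.e. $T_0\times I$ with $T_0$ a one-holed torus. So $U_0$ is a genus-$3$ handlebody and $\pi_1(U_0)=\pi_1(T_0)*\mathbb Z$.

**(3.1)** *$\partial E'$ bounds a disk in $U_0$, while $\partial E\ne1$ in $\pi_1(U_0)$.* The curve $\partial E'=\partial n_0\times1$ bounds $n_0\times1\subset U_0$. The curve $\partial E=\partial n_0\times\{-1\}$ bounds in $\partial Q_1$ the disk $\partial n_0\times[-1,1]\cup n_0\times1$, which contains the end of $s_0$. So in $\partial Q_1$ minus that end, $\partial E$ is isotopic to a small circle around it, which in $T_0\times I$ is freely homotopic to $\partial T_0\times\mathrm{pt}$. This is a nontrivial commutator in $\pi_1(T_0)$, a free factor of $\pi_1(U_0)$.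

**Step 3: tunnels, to turn both sides into handlebodies.** An *unknotting tunnel* of a knot is an arc in its exterior, with ends on the boundary, whose removal leaves a genus-$2$ handlebody. The trefoil has one: it lies on a standard torus $T\subset S^3$. Let $t\subset T$ be a spanning arc of the annulus $T\setminus N(\text{knot})$. Then $T$ minus a neighborhood of knot and arc is a disk, so the exterior of knot and arc is two solid tori glued along a disk.

Let $t_i\subset X_i$ be an unknotting tunnel with ends off $E,E'$; so $N_i:=X_i\setminus\mathrm{int}N(t_i)$ is a genus-$2$ handlebody. Put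
$$V=N_1\cup_EZ\cup_{E'}N_2,\qquad W=U_0\cup N(t_1)\cup N(t_2),\qquad\Sigma=\partial V=\partial W.$$
$V$ is a handlebody of genus $2+1+2=5$, $W$ one of genus $3+2=5$, and $V\cup W=S^3$.

**Step 4: two annuli.** Let $\sigma_i$ be the disk of $N(t_i)\cap\partial X_i$ at one end of $t_i$. It is a proper disk in $W$; write $c_i^-:=\partial\sigma_i$. Cutting $W$ along $\sigma_1\cup\sigma_2$ gives a copy of $U_0$. Choose a disk $D_i\subset\partial X_i$ that contains $\sigma_i$ and $E$ (for $i=1$; $E'$ for $i=2$) in its interior and misses the other end of $N(t_i)$. Put $C_i=D_i\setminus\mathrm{int}\,\sigma_i\subset\partial N_i$. This is an annulus with $\partial C_i=c_i^-\cup c_i^+$, $c_i^+=\partial D_i$, and it contains $E$ (resp. $E'$). Its core is the meridian of $t_i$, and $X_i$ is $N_i$ with a $2$-handle attached along it, so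
$$\pi_1(N_i)/\langle\langle C_i\rangle\rangle=\pi_1(X_i)=\text{trefoil group}.\tag{3.2}$$

The trefoil group $\langle p,q\mid p^2=q^3\rangle$ has abelianization $\mathbb Z$ and maps onto the symmetric group $S_3$. So it is not abelian, not free (a free group with abelianization $\mathbb Z$ is $\mathbb Z$), and its minimal number of generators, its *rank*, is $2$.

## 4. The curve $\lambda$ and the pair of pants $F$

**Step 1: a model of the part of $\Sigma$ where $\lambda$ lives.** Let
$$S_*=(C_1\setminus\mathrm{int}E)\cup(\partial Z\setminus\mathrm{int}(E\cup E'))\cup(C_2\setminus\mathrm{int}E')\subset\Sigma,$$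
a torus with four holes $c_1^\pm,c_2^\pm$. Take $\partial Z=\mathbb R^2/\mathbb Z^2$ with coordinates $(\theta,y)$, where the circles $\theta=$ const are meridians of $Z$, and $E$, $E'$ are the disks of radius $.2$ about $(0,\frac12)$ and $(\frac12,\frac12)$. Now identify the pairs of pants $C_1\setminus\mathrm{int}E$, $C_2\setminus\mathrm{int}E'$ with these two round disks minus two small holes each. So in the model the round disk about $(0,\frac12)$ stands for $C_1\setminus\mathrm{int}E$, its outer circle being $\partial E$. The holes of $S_*$ are
$$c_1^+:(0,.4),\quad c_1^-:(0,.6),\quad c_2^-:(\tfrac12,.4),\quad c_2^+:(\tfrac12,.6).$$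

**Step 2: the arc $g$.** It runs from $c_1^+$ to $c_2^+$ and consists of five segments ($y$ mod $1$), truncated at the two holes:

1. $(0,.4)\to(\frac12,-.1)$
2. $(\frac12,.9)\to(1,.5)$
3. $(0,.5)\to(\frac12,.5)$
4. $(\frac12,.5)\to(1,-.1)$
5. $(0,.9)\to(\frac12,.6)$

It is embedded. On $0\le\theta\le\frac12$ the lifts start at heights $.4<.5<.9<1.4$ and end, in the same order, at $-.1<.5<.6<.9$ (the last lift is the first one raised by $1$). On $\frac12\le\theta\le1$ they start at $.5<.9<1.5$ and end at $-.1<.5<.9$. At $\theta=0$ the heights of $g$ are $.4,.5,.9$, and at $\theta=\frac12$ they are $.9,.5,.6$, so $g$ misses $c_1^-$ and $c_2^-$.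

Let $\lambda$ be the band sum of $c_1^+$ and $c_2^+$ along a thin strip $N(g)\subset S_*$: a simple closed curve on $\Sigma$ disjoint from $c_1^-,c_2^-$.

**Step 3: the pants.** We now span $\lambda\cup c_1^-\cup c_2^-$ by a pair of pants in $V$. Let $C_i\times[0,1]\subset N_i$ be a collar meeting $\partial N_i$ exactly in $C_i\times0=C_i$, and put
$$F_i=C_i\times1\cup\partial C_i\times[0,1],\qquad K=C_1\times[0,1]\cup_EZ\cup_{E'}C_2\times[0,1].$$
Let $B_g=N(g)\times[0,\varepsilon]\subset K$ be a thin slab in a collar of $S_*$, with end faces in $c_i^+\times[0,\varepsilon]\subset F_i$. Define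
$$M_+=\overline{V\setminus K}\cup B_g,\qquad M_-=\overline{K\setminus B_g},\qquad F=M_+\cap M_-.$$
$F$ consists of $F_1\cup F_2$ minus the end faces of $B_g$, together with the strip formed by the two side faces and the inner face of $B_g$. So $F$ is the two annuli $F_1,F_2$ joined by one band: a properly embedded pair of pants in $V$ with $\partial F=\lambda\cup c_1^-\cup c_2^-$. The slab $B_g$ is a ball that meets the rest of $K$ in a disk (side faces and inner face), so $M_-\hookrightarrow K$ is a homotopy equivalence. And $M_+$ is $N_1'\cup N_2'$ joined by the $1$-handle $B_g$, where $N_i'=\overline{N_i\setminus C_i\times[0,1]}\cong N_i$.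

**Remark 4.1 (why $g$ winds around).** Suppose one takes the straight segment $(0,.4)\to(\frac12,.6)$ instead of $g$. The vertical segments $\tau_1$ between the holes at $\theta=0$ and $\tau_2$ between the holes at $\theta=\frac12$ are then disjoint from the strip: the segment leaves $c_1^+$ to the right and reaches $c_2^+$ from the left, while $\tau_1$ meets $c_1^+$ at its top and $\tau_2$ meets $c_2^+$ at its bottom. So the disks $\tau_i\times[0,1]$ meet $F$ only in arcs from $\lambda$ to $c_i^-$, and Observation 2.3 applies: that curve is a product of three factors. Our $g$ passes through $(0,.5)$ and $(\frac12,.5)$, between the two holes of each round disk, and so blocks these disks.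

**Step 4: reading words.** We compute how curves on $S_*$ sit in $\pi_1(K)$. Cut $S_*$ along the circles $\theta=0$ and $\theta=\frac12$. The pieces $P_1=\{0<\theta<\frac12\}$ and $P_2=\{\frac12<\theta<1\}$ are annuli with cores $\theta=\frac14,\frac34$, meridians of $Z$, so they are $\pi_1$-trivial in $K$. Each of the two circles consists of an arc between its two holes ("$\mathsf b$", $.4<y<.6$) and an outer arc ("$\mathsf o$"). Hence $\pi_1(S_*)\to\pi_1(K)$ factors through the fundamental group of the graph with vertices $P_1,P_2$ and one edge for each of the four arcs. That group is free of rank $3$. Label rightward crossings by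
$$\theta=\tfrac12:\ \mathsf o\mapsto1,\ \ \mathsf b\mapsto b;\qquad\theta=0:\ \mathsf o\mapsto z,\ \ \mathsf b\mapsto za^{-1}.$$
Here the edge labeled $1$ is a maximal tree and $b,z,za^{-1}$ is a basis, so $a,b,z$ is a basis as well. The map $\pi_1(S_*)\to\pi_1(K)$ is surjective, since $S_*$ contains the cores of $C_1,C_2$ and a longitude of $Z$. As $\pi_1(K)$ is free of rank $3$, we have a surjection between free groups of rank $3$, an isomorphism by the Hopf property. So $\pi_1(K)=F(a,b,z)$.

From a base point in $P_1$, the counterclockwise loop around $c_1^+$ crosses $\mathsf b$ leftward and then $\mathsf o$ rightward, so it represents $(za^{-1})^{-1}z=a$. The counterclockwise loop around $c_2^+$ crosses $\mathsf b$ rightward and then $\mathsf o$ leftward, so it represents $b$. The arc $g$ starts in $P_1$, crosses $\mathsf o$ (at $\frac12$), $\mathsf b$ (at $0$), $\mathsf b$ (at $\frac12$), $\mathsf o$ (at $0$), all rightward, and ends in $P_1$. Closing it up in $P_1$ gives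
$$g=1\cdot za^{-1}\cdot b\cdot z=za^{-1}bz.\tag{4.1}$$

**Step 5: the group of $V$.** Choose the base point $*\in\lambda\cap P_1$ on the left edge of the strip $N(g)$ (looking along $g$), next to $c_1^+$, inside the model disk about $(0,\frac12)$. Let $G_1=\pi_1(N_1)$ and $G_2=\pi_1(N_2)$, free of rank $2$, connected to $*$ by paths through $P_1$ (right half of the first model disk, left half of the second); the choice of path does not matter, because loops in $P_1$ are trivial in $K$. Then $a\in G_1$ and $b\in G_2$ are represented by the cores of $C_1,C_2$. The element $z$ is represented by a loop running once around $\partial Z$ to the right, outside the disks, so it generates $\pi_1(Z)$. As $V=N_1\cup_EZ\cup_{E'}N_2$ is glued along disks,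
$$G:=\pi_1(V,*)=G_1*\langle z\rangle*G_2.\tag{4.2}$$

**Step 6: $\lambda$ as a product.** Orient $\lambda$ with the strip and the two holes on its left. Starting at $*$, it goes back to $c_1^+$, counterclockwise around $c_1^+$ to the right edge of the strip, forward along $g$, counterclockwise around $c_2^+$, and back along the left edge. Let $\alpha_1$ be the first part (up to the right edge of the strip), closed up by an arc in $F$ across the band, and $\alpha_2$ that arc reversed followed by the rest of $\lambda$. The arc cuts $F$ into two annuli, so $\pi_1(F,*)$ is free on $\alpha_1,\alpha_2$, and $\alpha_i$ is freely homotopic in $F$ to $c_i^-$, which we orient accordingly. By Step 4,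
$$\lambda=\alpha_1\alpha_2,\qquad\alpha_1=a,\quad\alpha_2=gbg^{-1}\quad\text{in }\pi_1(K)\text{ and in }G.\tag{4.3}$$
Let $\bar\lambda=agbg^{-1}\in G$ and $H=\langle a,gbg^{-1}\rangle\subset G$.

**Step 7: $G$ as an amalgam over $H$.** This decomposition drives the final argument.

* $\pi_1(M_-)=\pi_1(K)=F(a,b,z)$, and $\pi_1(F)\to\pi_1(M_-)$ is $\alpha_1\mapsto a$, $\alpha_2\mapsto gbg^{-1}$.
* $\pi_1(M_+,*)=\pi_1(N_1')*\pi_1(N_2')$, free of rank $4$, where $N_1',N_2'$ are joined to $*$ through $B_g$ (to $N_2'$ along $g$). Here $\alpha_i\in\pi_1(N_i')$, and $N_i'\cong N_i$ carries $\alpha_i$ to the class of the core of $C_i$. In $G$, $\pi_1(N_1')$ becomes $G_1$ and $\pi_1(N_2')$ becomes $gG_2g^{-1}$.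

First, $a\ne1$ and $b\ne1$: otherwise the quotient in (3.2) would be the free group $G_i$. Both maps from $\pi_1(F)$ are injective. In $\pi_1(N_1')*\pi_1(N_2')$ this is clear, since $\alpha_1,\alpha_2$ are elements of infinite order in different factors. In $F(a,b,z)$, if $a$ and $gbg^{-1}$ commuted, they would be powers of a common element, impossible since $[a],[b]$ are independent in $\mathbb Z^3$. Two non-commuting elements of a free group generate a free group of rank $2$, and by the Hopf property they are a basis of it. Hence by van Kampen
$$G=\pi_1(M_+)*_H\pi_1(M_-),\tag{4.4}$$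
and all these groups inject into $G$.

## 5. Four algebraic properties of $\lambda$

**Lemma 5.1.** *$a$, $b$, $\bar\lambda$ are not proper powers in $G$. So the centralizers in $G$ of $\alpha_1=a$, $\alpha_2=gbg^{-1}$, $\bar\lambda$ are $\langle\alpha_1\rangle$, $\langle\alpha_2\rangle$, $\langle\bar\lambda\rangle$.*

*Proof.* By (3.2), $\mathbb Z^2/[a]=H_1(X_1)=\mathbb Z$, so $[a]$ is a primitive (indivisible) vector of $H_1(G_1)$; likewise $[b]$ in $H_1(G_2)$. As $H_1(G)=H_1(G_1)\oplus\mathbb Z\oplus H_1(G_2)$, the vectors $[a]$, $[b]$ and $[\bar\lambda]=[a]+[b]$ are indivisible in $H_1(G)$, so none of the elements is a proper power. Conjugates of non-powers are non-powers. The centralizer of a nontrivial element of a free group is cyclic; an element of it that is not a proper power generates it. $\square$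

**Lemma 5.2.** *No element of $H\subset\pi_1(M_+)$ is primitive in $\pi_1(M_+)$.*

*Proof.* If $h\in H$ were primitive, $\pi_1(M_+)/\langle\langle h\rangle\rangle$ would be free of rank $3$. It surjects onto $\pi_1(M_+)/\langle\langle\alpha_1,\alpha_2\rangle\rangle$, which by (3.2) is the free product of two trefoil groups. By Grushko's theorem the rank of a free product is the sum of the ranks, here $4$. A group generated by three elements cannot surject onto it. $\square$

For the next lemma recall Fox derivatives. On a free group with basis $x_1,\dots,x_n$ they are the maps $\partial_{x_i}$ to the group ring with $\partial_{x_i}x_j=\delta_{ij}$ and $\partial_{x_i}(uv)=\partial_{x_i}u+u\,\partial_{x_i}v$. So $\partial_{x_i}(u^{-1})=-u^{-1}\partial_{x_i}u$; for example $\partial_b(bzb^{-1})=1-bzb^{-1}$. The chain rule says that the Jacobian of one basis with respect to another is invertible: the product with the Jacobian in the other direction is the identity. After abelianizing, its determinant is therefore a unit of the Laurent polynomial ring.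

**Lemma 5.3.** *$H$ is not a free factor of $\pi_1(M_-)=F(a,b,z)$.*

*Proof.* Otherwise $\{a,gbg^{-1},t\}$ is a basis for some $t$, since $H$ is free on $a,gbg^{-1}$ and the complementary factor has rank $1$. The abelianized Jacobian with respect to $a,b,z$ has determinant a unit of $\mathbb Z[a^{\pm1},b^{\pm1},z^{\pm1}]$. Its first row is $(1,0,0)$, so the determinant lies in the ideal generated by the $b$- and $z$-entries of the second row. By the product rule, after abelianizing,
$$\partial_b(gbg^{-1})=\partial_bg+g-b\,\partial_bg=(1-b)\partial_bg+g,\qquad\partial_z(gbg^{-1})=(1-b)\partial_zg .$$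
With $g=za^{-1}bz$ we have $\partial_bg=za^{-1}$ and $\partial_zg=1+za^{-1}b$, so the two entries are
$$za^{-1}(1-b)+z^2a^{-1}b=za^{-1}(1-b+zb),\qquad(1-b)(1+za^{-1}b).$$
Under the ring homomorphism to $\mathbb Q$ with $a\mapsto2$, $b\mapsto-1$, $z\mapsto2$ we get $1-b+zb\mapsto1+1-2=0$ and $1+za^{-1}b\mapsto1-1=0$. So the ideal maps to $0$, but a unit does not. $\square$

For the straight arc of Remark 4.1 one has $g=1$ and $H=\langle a,b\rangle$ is a free factor; Lemma 5.3 is one place where the winding of $g$ is used.

**Lemma 5.4.** *$\lambda\ne1$ in $\pi_1(V)$ and in $\pi_1(W)$; in particular $\lambda$ is essential in $\Sigma$.*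

*Proof.* In $G=G_1*\langle z\rangle*G_2$, $\bar\lambda=a\cdot za^{-1}bz\cdot b\cdot z^{-1}b^{-1}az^{-1}$ is the word
$$(s_1,\dots,s_{10})=(a,\,z,\,a^{-1},\,b,\,z,\,b,\,z^{-1},\,b^{-1},\,a,\,z^{-1}).\tag{5.1}$$
Cyclically neighboring letters lie in different factors, so it is cyclically reduced and $\bar\lambda\ne1$.

For $W$: in $\partial U_0$ the set $D_1\setminus\mathrm{int}E$ is an annulus (the disk $\sigma_1$ belongs to $\partial U_0$), so $c_1^+=\partial D_1$ is isotopic to $\partial E$ in $\partial U_0$; similarly $c_2^+$ to $\partial E'$. The curves $\lambda,c_1^+,c_2^+$ cobound a pair of pants, the band-sum region. Since $\partial E'=1$ in $\pi_1(U_0)$, $\lambda$ is conjugate there to $(\partial E)^{\pm1}$, which is nontrivial by (3.1). Finally, $\pi_1(U_0)$ is a free factor of $\pi_1(W)$. $\square$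

## 6. A cubic graph and twelve meridians of $W$

We need a pants decomposition of $\Sigma$ by $W$-meridians that contains $c_1^-$ and $c_2^-$ up to isotopy and is so well connected that homology in $V$ detects $c_1,c_2$ among short sums. The connectivity is put into the dual graph.

Let $\Gamma$ be the cubic graph consisting of the $8$-cycle $0,1,\dots,7$ and the chords $04$, $37$, $16$, $25$ ($12$ edges, first Betti number $5$). Let $e_1=70$, $e_2=25$. A *cut* is a nonempty set $\delta(A)$ of all edges between a vertex set $A$ and its complement; for instance $\delta(\{0\})=\{70,01,04\}$. Symmetric differences of two different cuts are cuts: $\delta(A)\triangle\delta(A')=\delta(A\triangle A')$.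

**(6.1)** *Every cut has size $\ge3$.* A cut meets the spanning $8$-cycle in a positive even number of edges. So a cut of size $\le2$ consists of two edges of the $8$-cycle and no chord. One side is then a set of $1,2,3$ or $4$ consecutive vertices, closed under the pairing $0\leftrightarrow4$, $3\leftrightarrow7$, $1\leftrightarrow6$, $2\leftrightarrow5$, so of size $2$ or $4$. It contains only pairs at cyclic distance $\le3$, i.e. $\{1,6\}$ and $\{2,5\}$. But none of $\{1,6\}$, $\{2,5\}$, $\{1,2,5,6\}$ is a set of consecutive vertices.

**(6.2)** *No cut of size $\le4$ contains both $e_1$ and $e_2$.* Such a cut separates $7$ from $0$ and $2$ from $5$. If $\{0,2\}$ is separated from $\{7,5\}$, the edge-disjoint paths $0\,4\,5$; $2\,3\,7$; $2\,1\,6\,5$ avoid $e_1,e_2$ and each meets the cut, so its size is at least $5$. If $\{0,5\}$ is separated from $\{7,2\}$, use $0\,1\,2$; $5\,6\,7$; $0\,4\,3\,7$.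

**Realization in $W$.** We want disks in $W$ with dual graph $\Gamma$, those of $e_1,e_2$ being parallel to $\sigma_1,\sigma_2$. Let $W_\Gamma$ be an orientable handlebody thickening $\Gamma$, with one disk dual to each edge. By (6.1), $\Gamma\setminus\{e_1,e_2\}$ is connected, so cutting $W_\Gamma$ along the disks of $e_1,e_2$ gives a connected handlebody of genus $3$ with four spots $e_1^\pm,e_2^\pm$ on its boundary. Cutting $W$ along $\sigma_1\cup\sigma_2$ gives a genus-$3$ handlebody with four spots $\sigma_1^\pm,\sigma_2^\pm$. Choose an orientation-preserving homeomorphism between the two. As the boundaries are connected, after an isotopy it maps $\sigma_i^\pm$ to $e_i^\pm$ and restricts to any prescribed orientation-preserving homeomorphisms of these disks. Prescribe $\sigma_i^+\to e_i^+$ arbitrarily and $\sigma_i^-\to e_i^-$ as forced by the regluing maps; the latter is orientation-preserving because both regluings reverse orientation. We get a homeomorphism $W\to W_\Gamma$ carrying $\sigma_i$ to the disk of $e_i$.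

So $W$ contains $12$ disjoint proper disks $A_d$, $d=\partial A_d$, cutting $W$ into $8$ balls with three spots each, with dual graph $\Gamma$. For the edges $e_1,e_2$ we take disks parallel to and disjoint from $\sigma_1,\sigma_2$, with boundaries $c_1,c_2$ parallel to $c_1^-,c_2^-$. Then all $A_d$ are disjoint from $\sigma_1\cup\sigma_2$. Let $\mathcal C=\{\partial A_d\}$. It cuts $\Sigma$ into $8$ pairs of pants. A union of pairs of pants along boundary curves has negative Euler characteristic, so it is neither a disk nor an annulus; hence the $12$ curves are essential and pairwise non-isotopic. This is the maximal number $3\cdot5-3$ of such disjoint curves in genus $5$. Orient the curves, $c_i$ like $c_i^-$.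

**(6.3)** *A relation $\sum n_d[d]=0$ in $H_1(V)$ holds iff $n$ is the coboundary of an integer function $f$ on the vertices of $\Gamma$. In particular $[d]\ne0$ in $H_1(V)$ for all $d\in\mathcal C$, and no $d\in\mathcal C$ is freely homotopic in $\Sigma$ to a $V$-meridian.* By Mayer–Vietoris and $H_2(S^3)=0$, the map $H_1(\Sigma)\to H_1(V)\oplus H_1(W)$ is injective. The $d$ vanish in $H_1(W)$, so the relation holds in $H_1(V)$ iff it holds in $H_1(\Sigma)$, i.e. iff $\sum n_dd$ bounds a combination $\sum f(P)P$ of the pairs of pants, which are the vertices of $\Gamma$. If $n\ne0$ is the coboundary of $f$, then the nonempty ones among the sets $\delta(\{f\ge k\})$ are cuts contained in the support of $n$, and every edge of the support lies in one of them. By (6.1) the support has at least three edges, so $[d]\ne0$. A $V$-meridian vanishes in $H_1(V)$.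

**(6.4)** *If $[c_1]+[c_2]=\sum_{i\le r}\epsilon_i[d_i]$ in $H_1(V)$ with $r\le2$, $\epsilon_i=\pm1$, $d_i\in\mathcal C$, then $r=2$, $\{d_1,d_2\}=\{c_1,c_2\}$ and $\epsilon_1=\epsilon_2=1$.* Let $n\in\mathbb Z^{\mathcal C}$ be the difference of the two sides; its support has at most four edges.

* If $n=0$, the claim holds.
* Suppose $n$ is nonzero at both $e_1$ and $e_2$. There are cuts $\kappa_1\ni e_1$, $\kappa_2\ni e_2$ inside $\mathrm{supp}\,n$. If neither contains both edges, they are different and their symmetric difference is a cut in $\mathrm{supp}\,n$ that contains both. This contradicts (6.2).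
* Suppose $n\neq 0$ vanishes at exactly one of $e_1,e_2$, say that of $c_j$. Then $\sum_{d_i=c_j}\epsilon_i=1$, and as $r\le2$, exactly one $d_i$ is $c_j$, with $\epsilon_i=1$. After canceling, at most two terms remain, so $|\mathrm{supp}\,n|\le2$, contradicting (6.1).
* If $n$ vanishes at both, the same argument for $c_1$ and $c_2$ uses up both terms on the right, and $n=0$.

## 7. The links and the one-sum with $O_2$

**Step 1: the links.** Write $S^3=V\cup(\Sigma\times[0,1])\cup W$ (shrinking $V,W$), with $\partial V=\Sigma\times0$, $\partial W=\Sigma\times1$. Define
$$\mathrm{HL}_1^{(m)}=V\cup W\cup N\big(m\text{ parallel copies of }\lambda\text{ on }\Sigma\times\tfrac13\big)\cup\bigcup_{d\in\mathcal C}N\big(2m\text{ parallel copies of }d\text{ on }\Sigma\times\tfrac23\big).$$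
Its exterior is irreducible: a sphere in it bounds a ball in $\Sigma\times[0,1]$, and the ball contains none of the curves, because a curve in a ball is null-homotopic while $\lambda$ and the $d$ are homotopically nontrivial. So $\mathrm{HL}_1^{(m)}$ is non-split.

**Step 2: drilling.** This step produces the handles that cut $F$ into a disk. Let $\tau_i\subset C_i$ be an arc from $c_i^-$ to $c_i^+$ missing $E$, $E'$ and the end of $N(g)$ on $c_i^+$ (it may cross $N(g)$ elsewhere). Put $\delta_i=\tau_i\times[0,1]$ and $\kappa_i=\tau_i\times1\cup\partial\tau_i\times[0,1]$. Then $\kappa_i\subset F_i\cap F$ is a proper arc in $V$, and the disjoint disks $\delta_1,\delta_2$ show that $\kappa_1,\kappa_2$ are simultaneously boundary-parallel in $V$. (In the model, $\tau_i$ must cross the strip, which passes between the two holes; so $\delta_i$ meets $F$ in more than $\kappa_i$, and Observation 2.3 does not apply to it.) Put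
$$V^s=V\setminus\mathrm{int}N(\kappa_1\cup\kappa_2),\qquad\mathrm{HL}^{(m)}=\big(\mathrm{HL}_1^{(m)}\setminus V\big)\cup V^s.$$

**Step 3: this is a one-sum with $O_2$.** Let $\tau\subset\Sigma$ be an arc joining an end of $\tau_1$ to an end of $\tau_2$ with interior disjoint from them. Let $B$ be a regular neighborhood of the collapsible complex $\delta_1\cup\tau\cup\delta_2$ inside $V\cup\Sigma\times[0,\frac16)$, containing $N(\kappa_1\cup\kappa_2)\cap V$ away from $\partial B$. It is a ball. As $\delta_1\cup\tau\cup\delta_2$ meets $\partial V$ in an arc, $B\cap V$ is a half-ball, and $\partial B\cap\mathrm{HL}^{(m)}=\partial B\cap V$ is one disk. Inside, $\mathrm{HL}^{(m)}\cap B$ is this half-ball minus neighborhoods of two arcs simultaneously parallel, via $\delta_1,\delta_2$, into its flat side; that is $O_2$. Outside, $\mathrm{HL}^{(m)}\setminus\mathrm{int}B$ is $\mathrm{HL}_1^{(m)}$ with a half-ball shaved off $V$, hence isotopic to $\mathrm{HL}_1^{(m)}$. The disk is incompressible since it cuts $V^s$ into pieces of genus $2$ and $5$. Thus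
$$\mathrm{HL}^{(m)}=(\mathrm{HL}_1^{(m)},V)\,\#_1\,(O_2,O_2).\tag{7.1}$$
Its exterior is the union, along the disk $\partial B\setminus\mathrm{HL}^{(m)}$, of copies of the exteriors of $\mathrm{HL}_1^{(m)}$ and $O_2$. Both are irreducible (the second is a handlebody), and a boundary connected sum of irreducible $3$-manifolds is irreducible: an innermost-disk argument removes the intersections of a sphere with the gluing disk. So $\mathrm{HL}^{(m)}$ is non-split.

## 8. Diagrams of $\mathrm{HL}^{(m)}$ with $54m+s$ crossings

**Step 1: thirteen disjoint disks.** We find disks bounded by the curves of the link that meet a spine in few points. Let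
$$\Delta=F\cup\lambda\times[0,\tfrac13]\cup(c_1^-\cup c_2^-)\times[0,1]\cup\sigma_1\cup\sigma_2,\qquad D_d=d\times[\tfrac23,1]\cup A_d\quad(d\in\mathcal C).$$
$\Delta$ is the pair of pants $F$, extended along $\lambda$ to height $\frac13$ and capped off in $W$ along its two other boundary curves: a disk bounded by $\lambda\times\frac13$. As $\lambda$ and all $d$ are disjoint from $c_1^-\cup c_2^-$, and the $A_d$ are disjoint from $\sigma_1\cup\sigma_2$, these are $13$ pairwise disjoint embedded disks, bounded by $\lambda\times\frac13$ and the $d\times\frac23$. Moreover $\Delta\cap V^s=F\setminus N(\kappa_1\cup\kappa_2)$ is a single disk $u$: two annuli, each cut along a spanning arc, joined by a band.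

**Step 2: spines.** $V^s$ cut along $u$ is one or two handlebodies (of genus $\ge0$). Spines of the pieces, joined by an arc crossing $u$ once, form a spine $\Gamma_s$ of $V^s$ that meets $u$ in one point. Let $\Gamma_W$ be the spine of $W$ dual to $\{A_d\}$. It meets each $A_d$ once, and each $\sigma_i$ once, as $\sigma_i$ is parallel to $A_{c_i}$. Put $\mathcal G=\Gamma_s\cup\Gamma_W$. Then $|\mathcal G\cap\Delta|=3$ and $|\mathcal G\cap D_d|=1$.

**Step 3: standard position.** We move the disks so that their boundary curves become small circles around parallel strands, independently of $m$. Let $\Delta_1,\dots,\Delta_{13}$ be the $13$ disks. Enlarge each slightly to a disk $\Delta_j^+$ with $\mathcal G\cap\Delta_j^+=\mathcal G\cap\Delta_j$, and thicken to disjoint balls $Z_j=\Delta_j^+\times[-1,1]$ with $\mathcal G\cap Z_j=(\text{points})\times[-1,1]$ and with $\partial\Delta_j\times[-1,1]$ in $\Sigma\times\frac13$, resp. $\Sigma\times\frac23$. We may take the parallel copies of $\lambda$ and $d$ to be curves $\partial\Delta_j\times\{t\}$ with $|t|<\frac12$. Parametrize $Z_j$, preserving orientation, by the cylinder $\{(x,y,z):|x|\le1,\ r=\sqrt{y^2+z^2}\le1\}$,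 $x$ being the $[-1,1]$-coordinate, so that $\Delta_j=\{x=0,r\le\frac13\}$ and $\mathcal G\cap Z_j=\{(x,y_i,0)\}$ with at most three values $y_i\in(-\frac13,\frac13)$.

By the disc theorem for disjoint balls, an ambient isotopy of $S^3$ carries the $Z_j$, with these parametrizations, to small homothetic copies of this cylinder in $\mathbb R^3$ with pairwise disjoint projections to the $xy$-plane. Perturb $\mathcal G$ outside $\bigcup Z_j$ so that no vertical line through the center of a $Z_j$ meets $\mathcal G\setminus Z_j$.

In $Z_j$ (in its cylinder coordinates) apply the radial isotopy with end map $v\mapsto\varphi(\|v\|)v/\|v\|$, $\|v\|=\max(|x|,r)$, fixing $\partial Z_j$, with $\varphi(t)=\eta t$ for $t\le\frac12$. It preserves the plane $z=0$, so $\mathcal G\cap Z_j$ still projects injectively. In that plane the square $|x|,|y|\le\eta/2$ is $\{\|v\|\le\eta/2\}$, the image of $\{\|v\|\le\frac12\}$. So the only points of $\mathcal G\cap Z_j$ projecting into the square are those of the at most three parallel straight segments in $\{\|v\|\le\eta/2\}$. The closure of $\mathcal G\setminus Z_j$ is compact and misses the vertical line through the center, so for $\eta$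 small no point of $\mathcal G\setminus Z_j$ projects into the square. Fix such an $\eta$ for all $j$, and make the projection of $\mathcal G$ regular by a perturbation outside these small cylinders. This gives a diagram of $\mathcal G$ with some number $s$ of crossings, none in the squares. Nothing so far depends on $m$, so $s$ is a constant.

**Step 4: counting.** The copies of $\partial\Delta_j$ are now round circles of radius $\eta/3$ in planes $x=$ const, $|x|<\eta/2$, around the parallel strands. Tilt them slightly about the $y$-direction. They project to disjoint thin ellipses in the square, each crossing each strand of its cylinder exactly twice, and there are no other new crossings. A copy of $\lambda$ has $6$ crossings, a copy of $d$ has $2$. Hence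
$$c\big(\mathrm{HL}^{(m)}\big)\le6m+12\cdot2m\cdot2+s=54m+s.\tag{8.1}$$

## 9. The lower bound $56m$, given a proposition on $\pi_1(\Sigma)$

**Proposition 9.1.** *In $\pi_1(\Sigma)$, $\lambda$ is not conjugate to a product of at most three factors, each conjugate to $\nu^{\pm1}$ with $\nu$ a $V$-meridian or to $d^{\pm1}$ with $d\in\mathcal C$.*

The proof is in Sections 10 and 11. Here we deduce $c(\mathrm{HL}_1^{(m)})\ge56m$.

**Step 1: translating crossings into factors.** Take any diagram of any spine of $\mathrm{HL}_1^{(m)}$. Let $\Gamma_V,\Gamma_W$ be the spines of $V,W$ in it, $\mathcal G_0=\Gamma_V\cup\Gamma_W$, and let $C_j$ be the unique cycles of the spines of the solid-torus components; they are cores of these solid tori. Then $S^3\setminus\mathcal G_0\cong\Sigma\times\mathbb R$, and $C_j$ represents the free homotopy class of $\lambda^{\pm1}$ or $d^{\pm1}$ in $\Sigma$. By Lemma 1.5, applied to $\mathcal G_0$ and $C_j$, this class is a product of $k_j^-$, and also of $k_j^+$, conjugates of edge meridians$^{\pm1}$, and the diagram has at least $\sum_j(k_j^-+k_j^+)$ crossings, since a crossing of $C_j$ with $\mathcal G_0$ is counted for one $j$ only.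 The meridian of an edge is freely homotopic to the boundary of the disk of $V$ or $W$ dual to the edge, i.e. to a $V$- or $W$-meridian. Dual disks of different edges are disjoint.

**Step 2: the price of single curves.**

* *Copies of $d$.* As $d\ne1$ in $\pi_1(\Sigma)$, $k^\pm\ge1$. If $k^-=1$ or $k^+=1$, then $d$ is freely homotopic, up to orientation, to the meridian of an edge, and by (6.3) this is an edge of $\Gamma_W$. Homotopic essential simple closed curves in $\Sigma$ are isotopic, so $d$ is isotopic to this meridian.
* *Copies of $\lambda$.* By Lemma 5.4, $\lambda$ is trivial in neither $\pi_1(V)$ nor $\pi_1(W)$. So it is neither trivial nor conjugate to a $V$- or $W$-meridian$^{\pm1}$, and $k^\pm\ge2$ always.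

**Step 3: two cases.** Either the spine of $W$ is dual to $\mathcal C$, and $\lambda$ is expensive; or it is not, and some $d_0$ is.

*Case A: every $d\in\mathcal C$ is isotopic to the meridian of an edge of $\Gamma_W$.* These $12$ edge meridians are disjoint, essential and pairwise non-isotopic, which is the maximal number in genus $5$. Hence every edge meridian of $\Gamma_W$, being equal to or disjoint from them, is inessential or isotopic to some $d\in\mathcal C$. Edge meridians of $\Gamma_V$ are $V$-meridians, and trivial factors can be dropped. So Proposition 9.1 gives $k^\pm\ge4$ for copies of $\lambda$. Total: at least $12\cdot2m\cdot2+8m=56m$.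

*Case B: some $d_0\in\mathcal C$ is not.* Then $k^\pm\ge2$ for the $2m$ copies of $d_0$. Total: at least $11\cdot2m\cdot2+2m\cdot4+4m=56m$.

Note how the number $2m$ of copies was chosen: in Case B the extra $4m$ paid for $d_0$ balances the $4m$ lost on $\lambda$.

## 10. From three factors to one disk in a covering of $V$

Suppose that, against Proposition 9.1, $\lambda$ is conjugate to a product with $n_V$ factors of the first kind ($V$-meridians) and $n_W$ of the second (curves in $\mathcal C$), $n_V+n_W\le3$.

**Step 1: homology fixes the factors.** If $n_V=0$, then $\lambda=1$ in $\pi_1(W)$, contradicting Lemma 5.4. So $n_W\le2$. By (4.3), $[\lambda]=[c_1]+[c_2]$ in $H_1(V)$, and $V$-meridians vanish there. So (6.4) shows that the factors of the second kind are one conjugate of $c_1$ and one of $c_2$, with exponents $+1$, and therefore $n_V=1$. Conjugating, and reordering by $pq=(pqp^{-1})p$, which only changes conjugators, we get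
$$\lambda=[x\gamma_1x^{-1}]\,[y\gamma_2y^{-1}]\,[w\nu^{\pm1}w^{-1}]\quad\text{in }\pi_1(\Sigma,*),\tag{10.1}$$
where $\gamma_i$ is the loop $c_i^-$ based at a point of it, $x,y,w$ are paths in $\Sigma$, and $\nu$ bounds a proper disk $u'\subset V$.

**Step 2: in $G$, the conjugators are essentially unique.** Recall the conjugacy theorem for free products: two cyclically reduced words of length at least $2$ represent conjugate elements iff they are cyclic permutations of each other.

**Lemma 10.1.** *If $\bar\lambda=a'b'$ with $a'$ conjugate to $a$ and $b'$ conjugate to $b$ in $G$, then $a'=kak^{-1}$ and $b'=k(gbg^{-1})k^{-1}$ for some $k\in\langle\bar\lambda\rangle\subset H$.*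

*Proof.* Let $a'=rar^{-1}$, $b'=qbq^{-1}$. Split off from the normal form of $r^{-1}q$ an initial letter in $G_1$ and a final letter in $G_2$, if present: $r^{-1}q=n_1w_0n_2$ with $n_1\in G_1$, $n_2\in G_2$, and $w_0=w_1\cdots w_l$ ($l\ge0$) reduced in $G_1*\langle z\rangle*G_2$ with $w_1\notin G_1$ and $w_l\notin G_2$ (if $l\ge1$). Put $a_1=n_1^{-1}an_1$, $b_1=n_2bn_2^{-1}$. Conjugating $\bar\lambda=rar^{-1}qbq^{-1}$ by $rn_1$ gives $a_1w_0b_1w_0^{-1}$, i.e. the cyclically reduced word
$$(a_1,w_1,\dots,w_l,b_1,w_l^{-1},\dots,w_1^{-1}).$$
By the conjugacy theorem it is a cyclic permutation of (5.1). So $2+2l=10$, $l=4$, and for some $i$ (indices mod $10$)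
$$a_1=s_i,\qquad w_j=s_{i+j}=s_{i-j}^{-1}\ (1\le j\le4),\qquad b_1=s_{i+5}.$$
The positions with letters in $G_1$ are $1,3,9$. Position $3$ carries $a^{-1}$, which is not conjugate to $a$ in $G_1$, since $[a]\ne0$ in the torsion-free group $H_1(G_1)$. For $i=9$, $j=1$ we would need $s_{10}=z^{-1}$ to equal $s_8^{-1}=b$, which is false. So $i=1$, $a_1=a$, $w_0=s_2s_3s_4s_5=za^{-1}bz=g$, $b_1=s_6=b$. With $k=rn_1$ we get $a'=rar^{-1}=ka_1k^{-1}=kak^{-1}$. As $q=rn_1w_0n_2=kgn_2$, we also get $b'=kgb_1g^{-1}k^{-1}=kgbg^{-1}k^{-1}$. Multiplying, $\bar\lambda=k\bar\lambda k^{-1}$, and $k\in\langle\bar\lambda\rangle$ by Lemma 5.1. $\square$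

**Step 3: lifting (10.1) to the covering of $V$ with group $H$.** There the pants $F$ carry the whole fundamental group. Let $V_H\to V$ be the covering with $\pi_1(V_H,\tilde*)=H$, and $\Sigma_H=\partial V_H$. As $\pi_1(F)\to G$ is injective with image $H$, $F$ lifts homeomorphically to a compact $F_H$ through $\tilde*$, and $\pi_1(F_H)\to\pi_1(V_H)$ is an isomorphism.

Map (10.1) to $G$. The last factor becomes trivial, and $\gamma_1,\gamma_2$ give conjugates of $a$ and $b$. By Lemma 10.1 the class of $x\gamma_1x^{-1}$ is $k\alpha_1k^{-1}$ and that of $y\gamma_2y^{-1}$ is $k\alpha_2k^{-1}$, with $k\in H$. Let $x_F\subset F$ be a path with $x_F\gamma_1x_F^{-1}\simeq\alpha_1$ in $F$. Then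
$$[xx_F^{-1}]\,\alpha_1\,[xx_F^{-1}]^{-1}=k\alpha_1k^{-1},$$
so $k^{-1}[xx_F^{-1}]$ centralizes $\alpha_1$ and lies in $\langle\alpha_1\rangle\subset H$ by Lemma 5.1. Thus $[xx_F^{-1}]\in H$, and the lifts of $x$ and $x_F$ starting at $\tilde*$ end at the same point, a point of $F_H$. The same holds for $y$. So the lifts at $\tilde*$ of $\lambda$, $x\gamma_1x^{-1}$, $y\gamma_2y^{-1}$ are closed and homologous in $\Sigma_H$ to the three boundary curves of $F_H$. Consequently the last factor of (10.1) also lifts to a closed loop, homologous to $\pm\partial\tilde u'$ with $\tilde u'$ a lift of $u'$.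

**Step 4: $F_H$ is homologous to a disk.** By (4.3), $\lambda=\alpha_1\alpha_2$ with $\alpha_1,\alpha_2$ a basis of $\pi_1(F)$ and $\alpha_i$ freely homotopic to $c_i^-$. The boundary of $F_H$ is null-homologous in $F_H$, so $\partial[F_H]=\pm([\lambda]-[c_1^-]-[c_2^-])$ (lifted curves). With the lifted (10.1), $\partial[F_H]=\pm\partial[\tilde u']$ in $H_1(\Sigma_H)$. As $V_H$ is homotopy equivalent to a graph, $H_2(V_H)=0$ and $H_2(V_H,\Sigma_H)\to H_1(\Sigma_H)$ is injective. So
$$[F_H]=\pm[\tilde u']\in H_2(V_H,\Sigma_H).\tag{10.2}$$

Here is how (10.2) will be used. The chain $F_H\mp\tilde u'$ is, up to a chain in $\Sigma_H$, the boundary of a compact $3$-chain $\zeta$. Follow a loop, or a properly embedded or immersed line, in $\mathrm{int}\,V_H$. The local multiplicity of $\zeta$ along it jumps by the signed intersections with $\partial\zeta$; on a loop it returns to its value, and on a proper line it is $0$ near both ends. So *$F_H$ and $\tilde u'$ have equal, up to one global sign, intersection numbers with every loop and every proper line in $\mathrm{int}\,V_H$.*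

**Step 5: $F_H$ separates.** Every loop in $V_H$ is homotopic into $F_H$ and can be pushed off it, so it has intersection number $0$ with $F_H$. Hence $F_H$ separates $V_H$ into $V^+$ and $V^-$, where $V^\pm$ is locally on the $M_\pm$-side of $F_H$.

## 11. Graphs in the covering, and the proof of Proposition 9.1

We now put a spine of $V$ next to the hypothetical disk $u'$ and use the ends of its preimage in $V_H$. The amalgam (4.4) tells us on which side of $F_H$ the ends lie, (10.2) then transfers this to $\tilde u'$, and counting in graphs yields a free factor forbidden by Lemma 5.2 or 5.3.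

Recall: let a free group $A\ne1$ act freely on a tree. There is a unique minimal $A$-invariant subtree, the union of the axes of the elements of $A$, and it lies in every $A$-invariant subtree. If $A$ is finitely generated, its quotient by $A$ is a finite connected graph with fundamental group $A$ and without valence-one vertices (otherwise one could prune). For example, on the Cayley tree of $F(a,b)$, the minimal subtree of $\langle a\rangle$ is the line $\{a^n\}$, with quotient a circle.

**Step 1: the graphs.** Let $\Theta\subset\mathrm{int}\,V$ be a spine of $V$ without valence-one vertices, transverse to $F$, that meets $u'$ transversely in one point, interior to an edge, if $u'$ is essential, and in no point otherwise. It exists. If $u'$ is essential, cut $V$ along $u'$; the pieces have positive genus; take spines without valence-one vertices and join them by an arc through $u'$. If $u'$ is inessential, it cuts off a ball, and a spine avoids it.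

Let $\tilde V$ be the universal cover of $V$ and $T\subset\tilde V$ the preimage of $\Theta$, a tree on which $G$ acts freely. Let $\Theta_H=H\backslash T\subset V_H$. Let $\tilde F$ be the component of the preimage of $F$ through the base point; it has stabilizer $H$ and $H\backslash\tilde F=F_H$, and it is the full preimage of $F_H$ under $\tilde V\to V_H$. Let $\tilde M_\pm$ be the components of the preimages of $M_\pm$ adjacent to $\tilde F$; their stabilizers are $\pi_1(M_\pm)\subset G$. $\tilde F$ separates the simply connected $\tilde V$ into two sides, which are the preimages of $V^+$ and $V^-$. The connected set $\tilde M_\pm\setminus\tilde F$ lies on the side projecting to $V^\pm$. So the image of $\tilde M_\pm$ in $V_H$ lies in $V^\pm\cup F_H$.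

Let $T_\pm\subset T$ be the minimal $\pi_1(M_\pm)$-invariant subtrees and $T_H$ the minimal $H$-invariant subtree; so $T_H\subset T_+\cap T_-$. Put
$$\Delta_\pm=H\backslash T_\pm\subset\Theta_H,\qquad R_\pm=\pi_1(M_\pm)\backslash T_\pm,\qquad\Theta_c=H\backslash T_H\subset\Delta_+\cap\Delta_-.$$
(The disk $\Delta$ of Section 8 no longer appears.) $\Theta_c$ and $R_\pm$ are finite connected graphs without valence-one vertices. We have $\chi(\Theta_c)=-1$; $\pi_1(R_+)=\pi_1(M_+)$ and $\pi_1(R_-)=\pi_1(M_-)$ have ranks $4$ and $3$.

**Step 2: hanging trees.** $\Delta_\pm\to R_\pm$ is a covering with group $H$. It has infinite degree, since a degree-$D$ covering would multiply $\chi$ by $D$ and give $1=3D$ or $1=2D$. As $\pi_1(\Theta_c)=\pi_1(\Delta_\pm)=H$, $\Delta_\pm$ is $\Theta_c$ with *hanging trees* attached, each by one edge, which we count as part of the tree. There is at least one, since $\Delta_\pm$ is infinite. As a covering of $R_\pm$, $\Delta_\pm$ has no valence-one vertices, so each hanging tree contains a proper ray starting at $\Theta_c$. The hanging trees correspond bijectively to the oriented edges of $\Delta_\pm$ not in $\Theta_c$ that start in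 $\Theta_c$. (For $\langle a\rangle\subset F(a,b)$ the quotient of the Cayley tree is a circle with one vertex and two hanging trees.)

**(11.1)** *Proper rays of $\Delta_\pm$ are eventually in $V^\pm$.* $T_\pm$ and $\tilde M_\pm$ are both $\pi_1(M_\pm)$-invariant and cocompact. So, for a $G$-invariant path metric on $\tilde V$, $T_\pm$ lies within some distance $\rho$ of $\tilde M_\pm$. Hence every point of $\Delta_\pm$ is within $\rho$ of $V^\pm\cup F_H$. A point of $\Delta_\pm$ in $V^\mp$ is therefore within $\rho$ of the compact $F_H$, since a path to $V^\pm$ must cross $F_H$. Such points lie in a compact set, which a proper ray eventually leaves, as it does $F_H$.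

**Step 3: the disk $u'$ is essential and gives a separating edge.** Join a proper ray of $\Delta_+$ to one of $\Delta_-$ in $\Theta_c$. By (11.1) this proper line has intersection number $\pm1$ with $F_H$. By (10.2) it meets $\tilde u'$. So $u'$ is essential, and $\tilde u'$ meets $\Theta_H$ in exactly one point, interior to an edge $\epsilon$. Loops have intersection number $0$ with $F_H$, so by (10.2) loops in $\Theta_H$ cross $\epsilon$ algebraically $0$ times. Hence $\epsilon$ separates: $\Theta_H\setminus\epsilon=Y_1\sqcup Y_2$. A proper ray of $\Theta_H$ eventually lies in one of $V^\pm$ and in one of $Y_1,Y_2$. Applying (10.2) to the line made of two rays, they end in the same $Y_i$ iff they end in the same $V^\pm$. Rays of both kinds exist, so we may name the pieces such that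
$$\text{rays ending in }V^+\text{ end in }Y_1,\qquad\text{rays ending in }V^-\text{ end in }Y_2.\tag{11.2}$$
Also $H=\pi_1(\Theta_H)=\pi_1(Y_1)*\pi_1(Y_2)$ has rank $2$.

**Step 4: counting sheets.** This lemma turns "only one edge leaves" into "free factor".

**Lemma 11.1.** *Let $\Delta\to R$ be a covering of a finite connected graph without valence-one vertices, and $Q\subset\Delta$ a finite nonempty connected subgraph such that exactly one oriented edge of $\Delta$ not in $Q$ starts in $Q$. Let $f$ be its image. Then $f$ separates $R$ into $R_1$ (where it starts) and $R_2$, and for some $k\ge0$, $Q$ is $(k+1)$-fold over $R_1$ and $k$-fold over $R_2$ and over $f$. If $\chi(Q)=0$, or $\chi(Q)=-1$ and $\operatorname{rk}\pi_1(R)\ne2$, then $k=0$ and $\pi_1(Q)$ maps isomorphically onto the free factor $\pi_1(R_1)$ of $\pi_1(R)$ (up to conjugacy).*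

*Proof.* Let $n_v,n_e$ be the numbers of preimages in $Q$ of a vertex $v$ and an edge $e$. For an oriented edge $e$ of $R$ starting at $v$, each vertex of $Q$ over $v$ is the start of exactly one lift of $e$. This lift lies in $Q$ with a single exception, which occurs for $e=f$ with its given orientation. So $n_v=n_e$ for every oriented $e\ne f$ starting at $v$, while $n_v=n_f+1$ at the start of $f$ and $n_{v'}=n_f$ at its end (use the reversed edge). Hence $v\mapsto n_v$ is constant across edges other than $f$ and drops by one along $f$. So $f$ separates $R$, for otherwise $n$ would be constant; the first claim follows with $k=n_f$.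

If $R_i$ were a tree, $R$ would have a valence-one vertex: the vertex of $R_i$ if it is a point, otherwise a leaf of $R_i$ not on $f$. So $\chi(R_i)\le0$. Counting vertices and edges,
$$\chi(Q)=(k+1)\chi(R_1)+k\chi(R_2)-k.$$
If $k\ge1$, then $\chi(Q)\le-k\le-1$. Under the hypotheses this forces $\chi(Q)=-1$, $k=1$, $\chi(R_1)=\chi(R_2)=0$, so $\chi(R)=0+0-1=-1$ and $\operatorname{rk}\pi_1(R)=2$, which is excluded. So $k=0$, and $Q\to R_1$ is bijective on vertices and edges, an isomorphism. As $f$ separates, $\pi_1(R)=\pi_1(R_1)*\pi_1(R_2)$. $\square$

**Example 11.2 (the excluded rank).** Let $R$ be the handcuff with loops $p$ at $v$ and $q$ at $v'$ and bridge $f$ from $v$ to $v'$. Let $Q$ have two vertices over $v$, joined by two lifts of $p$ into a $2$-cycle, one vertex over $v'$ with a lift of $q$, and one lift of $f$. Then $\chi(Q)=3-4=-1$, and only one oriented edge leaves $Q$, the second lift of $f$; so $k=1$. Here $\pi_1(Q)=\langle p^2,fqf^{-1}\rangle$ is a proper subgroup of rank $2$ of a free group of rank $2$, so it is not a free factor. The rank condition is needed, and ranks $4$ and $3$ of $\pi_1(M_\pm)$ satisfy it.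

**Step 5: the three cases.** The ranks of $\pi_1(Y_1),\pi_1(Y_2)$ add up to $2$. Note that if $\epsilon\subset\Theta_c$, both components of $\Theta_c\setminus\epsilon$ have nontrivial $\pi_1$: otherwise, as in the last proof, $\Theta_c$ would have a valence-one vertex.

*Case I: $\pi_1(Y_2)=1$.* Then $\epsilon\not\subset\Theta_c$ by the note, and $\Theta_c$, of rank $2$, lies in $Y_1$. Every hanging tree of $\Delta_-$ contains a ray starting at $\Theta_c\subset Y_1$ and, by (11.1), ending in $V^-$, hence in $Y_2$ by (11.2). So it contains $\epsilon$. Different hanging trees share no edges, so there is exactly one. Lemma 11.1 with $Q=\Theta_c$ ($\chi=-1$), $\Delta=\Delta_-$, $R=R_-$ (rank $3$) shows that $H$ is a free factor of $\pi_1(M_-)$ (a conjugate of a free factor is a free factor). This contradicts Lemma 5.3.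

*Case II: $\pi_1(Y_1)=1$.* In the same way $\Theta_c\subset Y_2$. Every hanging tree of $\Delta_+$ contains a ray starting in $Y_2$ and ending in $V^+$, hence in $Y_1$; so it contains $\epsilon$, and there is exactly one. With $\Delta_+$ and $R_+$ (rank $4$), Lemma 11.1 shows that $H$ is a free factor of $\pi_1(M_+)$. As $\alpha_1$ is part of a basis of $H$, it is primitive in $\pi_1(M_+)$, contradicting Lemma 5.2.

*Case III: both $\pi_1(Y_i)$ have rank $1$.* Then $\epsilon\subset\Theta_c$; otherwise $\Theta_c$, of rank $2$, would lie in one $Y_i$. Write $\Theta_c\setminus\epsilon=Q_1\sqcup Q_2$ with $Q_i\subset Y_i$ connected. From $-1=\chi(Q_1)+\chi(Q_2)-1$ and $\chi(Q_i)\le0$ (the note) we get $\chi(Q_i)=0$, so $\pi_1(Q_i)$ has rank $1$. A hanging tree of $\Delta_+$ attached at $Q_2$ does not contain $\epsilon$, so its rays would end in $Y_2$, i.e. in $V^-$ by (11.2), contradicting (11.1). So none is attached at $Q_2$, and $\epsilon$ is the only edge of $\Delta_+$ leaving $Q_2$. By Lemma 11.1 with $Q=Q_2$, $\Delta=\Delta_+$, $R=R_+$, the subgroup $\pi_1(Q_2)\subset\pi_1(\Theta_c)=H$ (up to conjugacy) is generated by an element primitive in $\pi_1(M_+)$. This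 contradicts Lemma 5.2.

All cases are impossible, which proves Proposition 9.1. $\square$

**Proof of Theorem 2.4.** By Section 9 and Proposition 9.1, $c(\mathrm{HL}_1^{(m)})\ge56m$. By (7.1) and (8.1), the sum with $(O_2,O_2)$ is $\mathrm{HL}^{(m)}$ and has crossing number at most $54m+s$. Both links are non-split by Section 7. As $c(O_2)=0$, the defect is at least $2m-s$, which is positive for $m>s/2$ and unbounded. So Conjecture 1.3 is false. $\blacksquare$

## 12. The size of the defect, and single handles

**Corollary 12.1.** *$c(\mathrm{HL}_1^{(m)})+c(O_2)-c(\mathrm{HL}^{(m)})\ge2m-s\to\infty$ and*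
$$\limsup_m\frac{c(\mathrm{HL}^{(m)})}{c(\mathrm{HL}_1^{(m)})+c(O_2)}\le\frac{27}{28}.$$
*So additivity fails even up to an additive constant, and even asymptotically.* Indeed the quotient is at most $(54m+s)/56m$.

**Corollary 12.2.** *For every $N$ there is a non-split $\mathrm{HL}'$ with a component $h$ such that $c\big((\mathrm{HL}',h)\#_1(O_1,O_1)\big)\le c(\mathrm{HL}')-N$, although $c(O_1)=0$.*

*Proof.* Drill $\kappa_1$ first, then $\kappa_2$. Using neighborhoods of $\delta_1$ and of $\delta_2$ separately, as in Step 3 of Section 7 (the disk $\delta_2$ is disjoint from $\delta_1$, hence may be taken disjoint from $N(\kappa_1)$), each drilling is a one-sum with $(O_1,O_1)$ on the component of genus $5$ or $6$; the cutting disk leaves pieces of genus $1$ and $\ge5$, so it is incompressible. The intermediate link is non-split by the same irreducibility argument. Together the two steps lower $c$ by at least $2m-s$, so one of them lowers it by at least $m-s/2$. Choose $m\ge N+s/2$, and let $\mathrm{HL}'$ be the link before that step. $\square$
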